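\title{Graph Models of the $\lambda$-Calculus Have No Recursively Enumerable Equational Theory}

\begin{abstract}
We prove that the equational theory of an effective graph model of the untyped $\lambda$-calculus is never recursively enumerable. More precisely, every equivalence relation on closed $\lambda$-terms that contains such a theory and has at least two classes is $\Pi^0_1$-hard. Since the minimum graph theory is the theory of an effective graph model, it follows that no graph model at all has a recursively enumerable equational theory. The proof constructs, in every effective graph model, a closed term whose interpretation is contained in the interpretation of every closed term. It combines a fixed point argument, which satisfies many negative conditions at once, with a finitary proof system for such conditions and a pigeonhole argument showing that this system is complete.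
\end{abstract}

\section{The question and the results}\label{sec:intro}

A model of the untyped $\lambda$-calculus assigns a value to every closed term, and its equational theory records which terms receive the same value. The equations provable by $\beta$-conversion can be listed by an algorithm, because proofs are finite objects. This paper asks whether the equations true in a graph model can be listed in the same way, and shows that they cannot.

\subsection*{Terms and graph models}
The $\lambda$-terms are built from variables by application $MN$, associated to the left, and abstraction $\lambda x.M$. We write $FV(M)$ for the set of free variables of $M$, $\Lambda^0$ for the set of closed terms, and $=_\beta$ for $\beta$-conversion, the least congruence that allows renaming of bound variables and contains $(\lambda x.M)N=M[x:=N]$. Put $I=\lambda x.x$, $\omega=\lambda x.xx$ and $\Omega=\omega\omega$.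

A \emph{graph model} is a pair $\mathcal G=(D,i)$, where the \emph{web} $D$ is an infinite set and $i:\mathcal P_f(D)\times D\to D$ is a total injection; $\mathcal P_f(D)$ is the set of finite subsets of $D$. Values are subsets of $D$. The element $i(a,\alpha)$ is read as one piece of the graph of a function: ``on every input that contains $a$, the output contains $\alpha$''. Accordingly, application is
\[
X\cdot Y=\{\alpha\in D:\ i(a,\alpha)\in X\text{ for some finite }a\subseteq Y\},
\]
and a map $f:\mathcal P(D)\to\mathcal P(D)$ that is Scott-continuous, meaning $f(X)=\bigcup\{f(a):a\subseteq X\text{ finite}\}$, is represented by the set $\{i(a,\alpha):a\in\mathcal P_f(D),\ \alpha\in f(a)\}$. For an environment $\rho$, which maps variables to subsets of $D$, the interpretation of terms is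
\begin{equation}\label{eq:interp}
|x|_\rho=\rho(x),\qquad |MN|_\rho=|M|_\rho\cdot|N|_\rho,\qquad
|\lambda x.M|_\rho=\{i(a,\alpha):\alpha\in|M|_{\rho[x:=a]}\},
\end{equation}
where $a$ ranges over $\mathcal P_f(D)$. The set $|M|_\rho$ depends only on the values of $\rho$ on $FV(M)$, and we write $|M|$ when $M$ is closed.

The \emph{equational theory} $\mathrm{Th}(\mathcal G)$ is the set of equations $M=N$ between closed terms with $|M|=|N|$, and the \emph{order theory} is the set of inequations $M\sqsubseteq N$ with $|M|\subseteq|N|$. We identify an equation or inequation with the pair $(M,N)$, and call a set of pairs \emph{r.e.}\ if it is recursively enumerable under a standard G\"odel numbering of terms. A \emph{graph theory} is the equational theory of a graph model, and the \emph{minimum graph theory} is the intersection of all graph theories. A \emph{$\lambda$-theory} is a congruence on terms containing $=_\beta$, regarded as its set of equations between closed terms. It is \emph{consistent} if it does not equate all closed terms; since equating $\lambda xy.x$ with $\lambda xy.y$ equates any two terms, this is the same as not equating all terms.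

A graph model is \emph{effective} if it is isomorphic to a graph model $(D',i')$ in which $D'$ is a decidable subset of $\mathbb N$, the map $i'$ is computable, and the range of $i'$ is decidable. Here a finite set $a\subseteq\mathbb N$ is coded by its canonical index $c(a)=\sum_{x\in a}2^x$.

\subsection*{The question}
In an effective graph model the sets $|M|$ are r.e., uniformly in $M$ (Lemma~\ref{lem:re}). The inclusion $|M|\subseteq|N|$ then says that every element ever listed in $|M|$ is eventually listed in $|N|$. This is a $\Pi^0_2$ statement with no evident finite certificate, so one guesses that neither inclusions nor equalities can be enumerated. The following results are quoted in \cite{Man}.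
\begin{enumerate}
\item[(K1)] The order theory of a graph model is never r.e.
\item[(K2)] There is an effective graph model whose equational theory is the minimum graph theory \cite{BMS}. Whether this theory is r.e.\ is left open.
\item[(K3)] No effective $\lambda$-model has $\lambda\beta$ or $\lambda\beta\eta$ as its equational theory.
\end{enumerate}
Result (K1) confirms the guess for inclusions. It would give the guess for equalities if some closed term $J$ satisfied $|JMN|=|M|\cup|N|$, for then $M\sqsubseteq N$ would be equivalent to $JMN=N$; but the definition of a graph model supplies no such term. Result (K3) excludes two particular r.e.\ theories. The conjecture stated in \cite{Man} is that \emph{all effective graph models have non-r.e.\ equational theories}. We prove it.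

\subsection*{Results}
Let $K\subseteq\mathbb N$ be the halting set. It is r.e., its complement $\overline K$ is not, and every $\Pi^0_1$ set (complement of an r.e.\ set) is many-one reducible to $\overline K$. A set $W$ of pairs of closed terms is therefore $\Pi^0_1$-hard exactly when $\overline K$ is many-one reducible to it, that is, when there is a computable $f:\mathbb N\to\Lambda^0\times\Lambda^0$ with $n\in\overline K\iff f(n)\in W$. Such a $W$ is not r.e.

\begin{theorem}\label{thm:A}
If $\mathcal G$ is an effective graph model, then $\mathrm{Th}(\mathcal G)$ is not r.e.
\end{theorem}

\begin{theorem}\label{thm:B}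
Let $\mathcal G$ be an effective graph model, and let $\sim$ be an equivalence relation on $\Lambda^0$ that contains $\mathrm{Th}(\mathcal G)$ and has at least two classes. Then $\overline K$ is many-one reducible to $\sim$, that is, $\sim$ is $\Pi^0_1$-hard. Moreover, no r.e.\ set $W$ satisfies $\mathrm{Th}(\mathcal G)\subseteq W\subseteq{\sim}$.
\end{theorem}

\begin{corollary}\label{cor:C}
Every consistent $\lambda$-theory containing the minimum graph theory is $\Pi^0_1$-hard, hence not r.e. In particular, the equational theory of every graph model, effective or not, is not r.e., and the minimum graph theory is not r.e.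
\end{corollary}

The last clause answers the question left open in (K2). The construction behind these results also gives a least closed term.

\begin{theorem}\label{thm:D}
In every effective graph model there is a closed term $\Theta$ with $|\Theta|=\bigcap_{P\in\Lambda^0}|P|$.
\end{theorem}

The proofs use only textbook facts of $\lambda$-calculus, recalled in Section~\ref{sec:tools}, and, for Corollary~\ref{cor:C} alone, result (K2). Section~\ref{sec:idea} treats the simplest case and isolates the fixed point argument. Sections~\ref{sec:Z} and~\ref{sec:S} set up the proof system and show that it is sound and complete, and Section~\ref{sec:proofs} assembles the proofs.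

\section{Computing in a graph model}\label{sec:tools}

\subsection*{Application and abstraction}
Induction on $M$ shows that $X\mapsto|M|_{\rho[x:=X]}$ is Scott-continuous and that $|M[x:=N]|_\rho=|M|_{\rho[x:=|N|_\rho]}$. For every $X\subseteq D$,
\begin{equation}\label{eq:beta}
|\lambda x.M|_\rho\cdot X=|M|_{\rho[x:=X]}.
\end{equation}
Indeed, by injectivity of $i$, an element $\alpha$ lies in the left side exactly when $\alpha\in|M|_{\rho[x:=a]}$ for some finite $a\subseteq X$, and continuity turns this into $\alpha\in|M|_{\rho[x:=X]}$. Together with the substitution formula, \eqref{eq:beta} shows that $M=_\beta N$ implies $|M|=|N|$.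

For finite sets $d_1,\dots,d_k\subseteq D$ and $\beta\in D$ put
\[
(d_1,\dots,d_k)\to\beta\ =\ i(d_1,i(d_2,\dots i(d_k,\beta)\dots)),
\]
an \emph{arrow of length $k$ with target $\beta$}. By injectivity, an element $e$ and a length $k$ determine $d_1,\dots,d_k$ and $\beta$ when they exist. Since $(d_1,\dots,d_{k-1})\to i(d_k,\beta)$ equals $(d_1,\dots,d_k)\to\beta$, induction on $k$ gives
\begin{equation}\label{eq:arrow}
\beta\in X\cdot Y_1\cdots Y_k\iff (d_1,\dots,d_k)\to\beta\in X\text{ for some finite }d_1\subseteq Y_1,\dots,d_k\subseteq Y_k.
\end{equation}

\subsection*{Membership is semi-decidable}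
Isomorphic graph models have the same theory. From now on, unless stated otherwise, $\mathcal G=(D,i)$ is an effective graph model with $D\subseteq\mathbb N$ decidable, $i$ computable and $\mathrm{range}(i)$ decidable. Given $e\in\mathrm{range}(i)$, we find $i^{-1}(e)$ by running through $\mathcal P_f(D)\times D$. Hence, given $e\in D$ and $k\ge1$, we can decide whether $e$ is an arrow of length $k$ and, if so, decode it: test membership in the range and invert, $k$ times.

\begin{lemma}\label{lem:re}
The set of tuples $(Q,a_0,\dots,a_{n-1},\beta)$ with $n\ge0$, $Q\in\Lambda^0$, $a_j\in\mathcal P_f(D)$ and $\beta\in|Q|\cdot a_0\cdots a_{n-1}$ is r.e.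
\end{lemma}

\begin{proof}
Let $\sigma$ range over maps from a finite set of variables to $\mathcal P_f(D)$, and consider statements $\beta\in|M|_\sigma$ with $\sigma$ defined on $FV(M)$. By \eqref{eq:interp}: $\beta\in|x|_\sigma$ if and only if $\beta\in\sigma(x)$; $\beta\in|\lambda y.M|_\sigma$ if and only if $\beta=i(b,\beta')$ for some $b,\beta'$ with $\beta'\in|M|_{\sigma[y:=b]}$; and $\beta\in|PR|_\sigma$ if and only if there is a finite $d$ with $i(d,\beta)\in|P|_\sigma$ and $\delta\in|R|_\sigma$ for each $\delta\in d$. Each clause reduces a statement to finitely many statements about shorter terms. So the true statements are those at the root of a finite tree whose nodes follow these clauses, and correctness of such a tree is decidable. Thus $|Q|$ is r.e.\ uniformly in $Q$, which is the case $n=0$. For $n\geq1$ use \eqref{eq:arrow}: search for $d_j\subseteq a_j$ with $(d_0,\dots,d_{n-1})\to\beta\in|Q|$.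
\end{proof}

\subsection*{A fixed point lemma}
The next lemma lets a term inspect its own code and become the result of the inspection. It is Kleene's construction; see \cite[Ch.~6 and Ch.~8]{Bar}.

\begin{lemma}\label{lem:fix}
From an index of a partial computable $\psi:\Lambda^0\rightharpoonup\Lambda^0$ one can compute $N\in\Lambda^0$ such that, if $\psi(N)$ is defined, then $N=_\beta\psi(N)$.
\end{lemma}

\begin{proof}
Let $\ulcorner M\urcorner$ be the numeral of the G\"odel number of $M$; it is a closed term. There are closed terms $E,\mathrm{Ap},\mathrm{Num}$ with $E\ulcorner M\urcorner=_\beta M$ for closed $M$, $\mathrm{Ap}\ulcorner M\urcorner\ulcorner M'\urcorner=_\beta\ulcorner MM'\urcorner$ and $\mathrm{Num}\ulcorner M\urcorner=_\beta\ulcorner\ulcorner M\urcorner\urcorner$. Partial computable functions are $\lambda$-definable uniformly in their indices, so one computes a closed $F$ with $F\ulcorner M\urcorner=_\beta\ulcorner\psi(M)\urcorner$ whenever $\psi(M)$ is defined. Put $V=\lambda x.E(F(\mathrm{Ap}\,x\,(\mathrm{Num}\,x)))$ and $N=V\ulcorner V\urcorner$. Then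
\[
N=_\beta E(F(\mathrm{Ap}\ulcorner V\urcorner\ulcorner\ulcorner V\urcorner\urcorner))=_\beta E(F\ulcorner V\ulcorner V\urcorner\urcorner)=E(F\ulcorner N\urcorner),
\]
and if $\psi(N)$ is defined the last term converts to $E\ulcorner\psi(N)\urcorner=_\beta\psi(N)$.
\end{proof}

\section{Small terms by a fixed point argument}\label{sec:idea}

\subsection*{The simplest case: a term with empty value}
Suppose that some closed term $O$ has $|O|=\emptyset$. Then $\mathrm{Th}(\mathcal G)$ is not r.e., for the following reason. The set of closed $M$ with $|M|\ne\emptyset$ is r.e.\ by Lemma~\ref{lem:re}. If $\mathrm{Th}(\mathcal G)$ were r.e., the complementary set $\{M:|M|=|O|\}$ would be r.e.\ too, and emptiness would be decidable. Let $\psi(M)=I$ if $|M|=\emptyset$ and $\psi(M)=O$ otherwise, and let $N$ be given by Lemma~\ref{lem:fix}, so that $|N|=|\psi(N)|$. If $|N|=\emptyset$ then $|N|=|I|$, which contains $i(\{\alpha\},\alpha)$ for each $\alpha\in D$; if $|N|\neq\emptyset$ then $|N|=|O|=\emptyset$. Both cases are absurd.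

The argument uses two features of $O$: its value is the least possible, and a term with a larger value reveals this in finite time. In general the least conceivable value of a closed term is
\[
U=\bigcap_{P\in\Lambda^0}|P|,
\]
and it is not evident that any term attains it. To see what can happen, let $j(a,\alpha)=2^{c(a)+2}3^\alpha$. This is a computable injection $\mathcal P_f(\mathbb N)\times\mathbb N\to\mathbb N$ with decidable range, all its values are at least $4$, and $j(a,\alpha)>x$ for $x\in a$. Changing $j$ at one argument to the value $0$ gives another effective graph model on $D=\mathbb N$, in which $1\notin\mathrm{range}(i)$. In the examples $p=0$ and $q=1$.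

\begin{example}[the simplest case occurs]\label{ex:empty}
For $i=j$ we have $|\Omega|=\emptyset$. Otherwise take the least element of $|\omega|$ of the form $j(a,\alpha)$ with $a\subseteq|\omega|$. Then $\alpha\in a\cdot a$, so $j(d,\alpha)\in a$ for some $d\subseteq a$. Now $j(d,\alpha)\in|\omega|$, $d\subseteq|\omega|$ and $j(d,\alpha)<j(a,\alpha)$, against minimality.
\end{example}

\begin{example}[$U$ can be nonempty]\label{ex:loop}
Let $p=i(\{p\},p)$. Then $p\in|M|_\rho$ whenever $p\in\rho(x)$ for all $x\in FV(M)$, by induction on $M$. For $\lambda y.M'$, we have $p\in|M'|_{\rho[y:=\{p\}]}$, so $i(\{p\},p)\in|\lambda y.M'|_\rho$. For $PR$, we have $i(\{p\},p)\in|P|_\rho$ and $\{p\}\subseteq|R|_\rho$. Hence $p\in U$, and no closed term has empty value.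
\end{example}

\begin{example}[$\Omega$ need not be least]\label{ex:omega}
Let $p=i(\{p\},q)$. Then $q\in\{p\}\cdot\{p\}$, so $p\in|\omega|$, and therefore $q\in|\omega|\cdot|\omega|=|\Omega|$. But $q\notin|I|$, because $|I|\subseteq\mathrm{range}(i)$.
\end{example}

So the least term has to be built from the model.

\subsection*{The main idea: avoiding two elements}
Suppose $\beta_1\notin|Q_1|$ and $\beta_2\notin|Q_2|$. We want one closed term $N$ with $\beta_1,\beta_2\notin|N|$, and we have no term that computes intersections. Let $\psi(M)$ enumerate $|M|$ and output $Q_1$ if $\beta_1$ appears first, $Q_2$ if $\beta_2$ appears first, and nothing if neither appears. Take $N$ from Lemma~\ref{lem:fix}. If $\psi(N)=Q_1$, then $\beta_1\in|N|=|Q_1|$, which is false; if $\psi(N)=Q_2$, then $\beta_2\in|N|=|Q_2|$, which is false as well. So $\psi(N)$ is undefined, and this means that neither element appears in $|N|$. The term $N$ avoids both elements because, on containing one, it would turn into a term that does not.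

The same argument handles infinitely many elements, provided that $\psi$ can list the pairs $(\beta,Q)$ with $\beta\notin|Q|$ that it uses. Here lies the difficulty: by Lemma~\ref{lem:re} the set of all such pairs is the complement of an r.e.\ set. We need an r.e.\ subset of it that is still large enough to exclude everything outside $U$, so we need finite certificates of non-membership. A certificate will take $\beta$ apart. Now $i(b,\beta')\notin|\lambda y.M|$ means $\beta'\notin|M|_{[y:=b]}$, so after one step a finite set has been assigned to a variable. The statements to be certified must carry such finite sets along.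

\begin{definition}\label{def:req}
A \emph{context} is a sequence $\vec a=(a_0,\dots,a_{n-1})$ of finite subsets of $D$ with $n\ge1$, and $(\vec a,b)$ is its extension by the finite set $b$. A \emph{requirement} is a pair $(\vec a,\beta)$ of a context and an element $\beta\in D$. A closed term $Q$ \emph{meets} $(\vec a,\beta)$ if $\beta\notin|Q|\cdot\vec a$, where $|Q|\cdot\vec a=|Q|\cdot a_0\cdots a_{n-1}$.
\end{definition}

Whether $Q$ meets $r$ depends only on $|Q|$, so it is invariant under $=_\beta$, and ``$Q$ does not meet $r$'' is r.e.\ in $(Q,r)$ by Lemma~\ref{lem:re}. These two properties are all that the argument above used. For the reduction of $\overline K$ we add a switch: if $n$ enters $K$, the term abandons its requirements and becomes a prescribed term.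

\begin{lemma}\label{lem:combine}
From an index of an r.e.\ set $\mathcal E$, possibly finite or empty, of pairs $(r,Q)$ in which $r$ is a requirement and $Q\in\Lambda^0$ meets $r$, together with $n\in\mathbb N$ and $P_0\in\Lambda^0$, one can compute $N\in\Lambda^0$ such that
\begin{enumerate}
\item[(a)] if $n\in K$, then $N=_\beta P_0$;
\item[(b)] if $n\notin K$, then $N$ meets every $r$ such that $(r,Q)\in\mathcal E$ for some $Q$.
\end{enumerate}
In particular, from an index of $\mathcal E$ alone one can compute a closed term that meets every such $r$.
\end{lemma}

\begin{proof}
Let $\psi(M)$ run two searches in parallel and give the output of whichever succeeds first. The first looks for the stage at which $n$ enters $K$ and outputs $P_0$. The second looks for a pair $(r,Q)\in\mathcal E$ with a verification that $M$ does not meet $r$, and outputs $Q$. An index of $\psi$ is computable from the data; take $N$ from Lemma~\ref{lem:fix}. The output $\psi(N)$ cannot come from the second search, since then $N=_\beta Q$ with $Q$ meeting $r$ and $N$ not meeting $r$. If $n\in K$, the computation of $\psi(N)$ stops, so its output is $P_0$ and $N=_\beta P_0$. If $n\notin K$, the first search never succeeds,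 so $\psi(N)$ is undefined. Then the second search never succeeds either, which means that $N$ meets every $r$ occurring in $\mathcal E$. For the last sentence, fix once and for all some $n\notin K$ and $P_0=I$.
\end{proof}

\section{Derivable requirements}\label{sec:Z}

We now produce the r.e.\ supply of pairs $(r,Q)$. A term can avoid $\beta$ on the arguments $\vec a$ in four simple ways: return an argument that omits $\beta$; return an abstraction, if $\beta$ is not an arrow; if $\beta=i(b,\beta')$, avoid $\beta'$ on one more argument $b$; or apply the first argument $a_0$ to inputs so small that none of the finitely many arrows to $\beta$ in $a_0$ can fire. Each way becomes a rule.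

\begin{definition}\label{def:Z}
Let $Z$ be the least set of requirements closed under the following rules, where $\vec a=(a_0,\dots,a_{n-1})$ is a context.
\begin{enumerate}
\item[(V)] If $\beta\notin a_j$ for some $j<n$, then $(\vec a,\beta)\in Z$.
\item[(R)] If $\beta\notin\mathrm{range}(i)$, then $(\vec a,\beta)\in Z$.
\item[(L)] If $((\vec a,b),\beta')\in Z$, then $(\vec a,i(b,\beta'))\in Z$.
\item[(A)] Let $k\ge1$. Suppose that for every $e\in a_0$ of the form $e=(d_1,\dots,d_k)\to\beta$ there is $\delta_e\in d_1\cup\dots\cup d_k$ with $(\vec a,\delta_e)\in Z$. Then $(\vec a,\beta)\in Z$.
\end{enumerate}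
\end{definition}

Rule (A) needs a first argument, which is why contexts are nonempty. It has one premise for each arrow of length $k$ with target $\beta$ in the finite set $a_0$, and no premise if there is no such arrow. So all rules are finitary, and $Z$ is the set of requirements at the root of a \emph{derivation}: a finite tree of requirements in which each node records the rule applied, with the number $j$ for (V) and the number $k$ and the map $e\mapsto\delta_e$ for (A). Correctness of a node is decidable. For (V) and (L) this is a finite check and one evaluation of $i$, for (R) it is the decidability of $\mathrm{range}(i)$, and for (A) we decode each $e\in a_0$ to list exactly the arrows of length $k$ with target $\beta$. Hence the set of derivations is decidable and $Z$ is r.e.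

\begin{lemma}[soundness]\label{lem:sound}
There is a computable map that sends each derivation $\pi$ of a requirement $(\vec a,\beta)$ to a closed term $Q_\pi$ meeting $(\vec a,\beta)$.
\end{lemma}

\begin{proof}
We use recursion on $\pi$, by cases on the last rule. Write $\vec x=x_0\dots x_{n-1}$; values are computed by \eqref{eq:beta}.

(V) Let $Q_\pi=\lambda\vec x.x_j$. Then $|Q_\pi|\cdot\vec a=a_j$, which omits $\beta$.

(R) Let $Q_\pi=\lambda\vec xy.y$. Then $|Q_\pi|\cdot\vec a=|I|\subseteq\mathrm{range}(i)$, which omits $\beta$.

(L) Let $Q_\pi=Q$ be the term obtained for the premise $((\vec a,b),\beta')$. If $i(b,\beta')\in|Q|\cdot\vec a$, then $\beta'\in|Q|\cdot\vec a\cdot b$ by definition of application, and $Q$ would not meet the premise.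

(A) The recursion gives, for each of the finitely many arrows $e$, a term $Q_e$ meeting $(\vec a,\delta_e)$. We must block all arrows with a single input, so we need one term meeting all these requirements; the last sentence of Lemma~\ref{lem:combine}, applied to the finite set of pairs $((\vec a,\delta_e),Q_e)$, computes such a term $Q$. Let $Q_\pi=\lambda\vec x.\,x_0(Q\vec x)\cdots(Q\vec x)$ with $k$ arguments, and let $R=|Q|\cdot\vec a$. Then $|Q_\pi|\cdot\vec a=a_0\cdot R\cdots R$ with $k$ copies of $R$. If $\beta$ were in this set, \eqref{eq:arrow} would give $e=(d_1,\dots,d_k)\to\beta$ in $a_0$ with all $d_j\subseteq R$. Then $\delta_e\in R$, although $Q$ meets $(\vec a,\delta_e)$.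
\end{proof}

\begin{example}[rule (A), and why $k=1$ does not suffice]\label{ex:A}
Let $b=\{p,q\}$ and $p=i(b,p)$. Consider first $((\{p\}),p)$. Rules (V) and (R) do not apply, and (L) leads to the contexts $(\{p\},b,\dots,b)$, where they still do not apply to $p$. Rule (A) applies with $k=1$: the only arrow is $p=i(b,p)$, and $((\{p\}),q)\in Z$ by (V). By hand, $\omega$ meets the requirement, since $p\in\{p\}\cdot\{p\}$ would need $b\subseteq\{p\}$.

Now let $e=i(\emptyset,p)$ and $a_0=\{p,e\}$. The arrow $e$ offers no element $\delta_e$, so (A) with $k=1$ never yields $p$ in a context that starts with $a_0$. If only $k=1$ were allowed, a derivation of $((a_0,b,\dots,b),p)$ could end only with (L), whose premise has the same form, so $((a_0),p)$ would have no derivation. With $k=2$ the arrows are $p=(b,b)\to p$ and $e=(\emptyset,b)\to p$; both offer $q\notin a_0$, so $((a_0),p)\in Z$. This matters because $p\notin U$: membership of $p$ in $|\lambda x.xI|$ needs $i(d,p)\in b$ with $d\subseteq|I|$, which forces $d=b$, while $q\notin|I|$. With $k=1$ only, Lemma~\ref{lem:complete} below would be false.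
\end{example}

\section{Underivable requirements}\label{sec:S}

The rules are also complete in the sense we need: an element that they cannot exclude lies in $U$. For a context $\vec a$ define its \emph{residue}
\[
S(\vec a)=\{\beta\in D:(\vec a,\beta)\notin Z\}.
\]
In Example~\ref{ex:loop}, $S((\{p\}))=\{p\}$: other elements are excluded by (V), and by soundness $((\{p\}),p)\notin Z$, because $i(\{p\},p)\in|Q|$ for every closed $Q$. Reading the rules contrapositively gives three properties.
\begin{enumerate}
\item[(S1)] $S(\vec a)\subseteq a_j$ for all $j<n$, by (V).
\item[(S2)] If $\beta\in S(\vec a)$, then $\beta=i(b,\beta')$ for unique $b,\beta'$, by (R), and $\beta'\in S(\vec a,b)$, by (L).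
\item[(S3)] If $\beta\in S(\vec a)$ and $k\ge1$, then $a_0$ contains an arrow $(d_1,\dots,d_k)\to\beta$ with $d_1\cup\dots\cup d_k\subseteq S(\vec a)$, by (A).
\end{enumerate}

We want to repeat the induction of Example~\ref{ex:loop} with $S(\vec a)$ in place of $\{p\}$. Two things are missing. For abstraction, we need to compare the set $b$ in (S2) with $S(\vec a)$. For application, we need an arrow to $\beta$ that lies in $S(\vec a)$, while (S3) only places it in $a_0$. Both come from one observation: the finite set $a_0$ contains arrows to $\beta$ of every length, so one element serves for two lengths, and this forces $\beta$ to be an arrow to itself. Every element of a residue thus lies on a cycle that generalizes $p=i(\{p\},p)$.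

\begin{lemma}\label{lem:cycle}
Let $\beta\in S(\vec a)$ and $\beta=i(b,\beta')$. Then
\begin{enumerate}
\item[(i)] $\beta'\in S(\vec a,b)\subseteq b\subseteq S(\vec a)$;
\item[(ii)] there is a finite $c\subseteq S(\vec a)$ with $i(c,\beta)\in S(\vec a)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $a_0$ have $m$ elements. For $k=1,\dots,m+1$ choose an arrow of length $k$ in $a_0$ as in (S3). Two of them coincide: for some $k<k'$,
\[
(d_1,\dots,d_k)\to\beta\ =\ (d'_1,\dots,d'_{k'})\to\beta,\qquad d'_1,\dots,d'_{k'}\subseteq S(\vec a).
\]
Injectivity of $i$, applied $k$ times, gives $\beta=(d'_{k+1},\dots,d'_{k'})\to\beta$. Let $\ell=k'-k\ge1$ and $b_j=d'_{k+1+j}$ for $0\le j<\ell$. Unfolding the arrow gives elements $\beta_0,\dots,\beta_\ell$ with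
\[
\beta_0=\beta_\ell=\beta,\qquad \beta_j=i(b_j,\beta_{j+1})\quad\text{and}\quad b_j\subseteq S(\vec a)\qquad(0\le j<\ell).
\]

(i) By injectivity $b=b_0$, so $b\subseteq S(\vec a)$. By (S2), $\beta'\in S(\vec a,b)$. By (S1) for the last entry of the context $(\vec a,b)$, $S(\vec a,b)\subseteq b$.

(ii) We walk around the cycle. If $j<\ell$ and $\beta_j\in S(\vec a)$, then (S2) and (S1) give $\beta_{j+1}\in S(\vec a,b_j)\subseteq b_j\subseteq S(\vec a)$. Since $\beta_0\in S(\vec a)$, all $\beta_j$ lie in $S(\vec a)$. Take $c=b_{\ell-1}$: then $i(c,\beta)=i(b_{\ell-1},\beta_\ell)=\beta_{\ell-1}\in S(\vec a)$.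
\end{proof}

In the induction that follows, passing under $\lambda y$ gives $y$ the value $b$, which by (i) is contained in $S(\vec a)$ and may be smaller. The remedy is to replace $S(\vec a)$ by $S(\vec a,b)$, which lies below $b$ and below $S(\vec a)$ and still contains $\beta'$. This is why the statement is proved for all contexts at once.

\begin{lemma}[completeness]\label{lem:complete}
Let $M$ be a term, $\vec a$ a context, and $\rho$ an environment with $\rho(x)\supseteq S(\vec a)$ for all $x\in FV(M)$. Then $S(\vec a)\subseteq|M|_\rho$. In particular $S(\vec a)\subseteq U$.
\end{lemma}

\begin{proof}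
Induction on $M$, for all $\vec a$ and $\rho$ simultaneously. If $M$ is a variable, the claim is the hypothesis. Otherwise let $\beta\in S(\vec a)$.

Let $M=\lambda y.M'$. Write $\beta=i(b,\beta')$ by (S2). By Lemma~\ref{lem:cycle}(i), $\beta'\in S(\vec a,b)\subseteq b\subseteq S(\vec a)$. The environment $\rho[y:=b]$ gives $y$ the value $b\supseteq S(\vec a,b)$, and gives every other $x\in FV(M')$ the value $\rho(x)\supseteq S(\vec a)\supseteq S(\vec a,b)$. The induction hypothesis for $M'$ and the context $(\vec a,b)$ yields $\beta'\in|M'|_{\rho[y:=b]}$, so $\beta=i(b,\beta')\in|M|_\rho$.

Let $M=PR$. Take $c$ from Lemma~\ref{lem:cycle}(ii). The induction hypothesis for $P$ and for $R$, with the same $\vec a$ and $\rho$, gives $i(c,\beta)\in S(\vec a)\subseteq|P|_\rho$ and $c\subseteq S(\vec a)\subseteq|R|_\rho$. So $\beta\in|PR|_\rho$.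

For closed $M$ the hypothesis on $\rho$ is empty, so $S(\vec a)\subseteq|M|$ for every $M\in\Lambda^0$.
\end{proof}

\section{Thin terms and the proofs of the theorems}\label{sec:proofs}

Call a closed term \emph{thin} if it meets every requirement in $Z$. Thin terms take over the role of the terms with empty value in the simplest case: a term that is not thin reveals this in finite time, since $Z$ and the failure of a requirement are both r.e. Requirements constrain a term only after it has received at least one argument, so the least value is attained by a thin term applied to an argument; we use $I$.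

\begin{proposition}\label{prop:thin}
\begin{enumerate}
\item[(a)] If $M$ is thin, then $|MI|=U$.
\item[(b)] There is a thin term.
\item[(c)] For every $P\in\Lambda^0$ there is a computable map $n\mapsto N_n\in\Lambda^0$ such that $N_n=_\beta\lambda z.P$ if $n\in K$, and $N_n$ is thin if $n\notin K$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Since $MI$ is closed, $U\subseteq|MI|$. Conversely, let $\beta\in|MI|$. There is a finite $a\subseteq|I|$ with $i(a,\beta)\in|M|$. Then $\beta\in|M|\cdot a$, so $M$ does not meet $((a),\beta)$. As $M$ is thin, $((a),\beta)\notin Z$, and $\beta\in S((a))\subseteq U$ by Lemma~\ref{lem:complete}.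

(b), (c) Let $\mathcal E$ be the set of pairs $(r,Q_\pi)$ with $\pi$ a derivation of $r$. It is r.e., because derivations form a decidable set and $\pi\mapsto Q_\pi$ is computable; each $Q_\pi$ meets $r$ by Lemma~\ref{lem:sound}; and the requirements occurring in $\mathcal E$ are exactly those of $Z$. The last sentence of Lemma~\ref{lem:combine} gives (b), and the lemma applied to $\mathcal E$, $n$ and $P_0=\lambda z.P$ gives (c).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:D}]
Take a thin term $N$ and put $\Theta=NI$. Then $|\Theta|=U$ by Proposition~\ref{prop:thin}(a).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]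
Let $\Theta$ be as in Theorem~\ref{thm:D}. Since $\sim$ has at least two classes, there is $P\in\Lambda^0$ with $P\not\sim\Theta$. Take $n\mapsto N_n$ from Proposition~\ref{prop:thin}(c) for this $P$, and let $f(n)=(N_nI,\Theta)$, a computable map.

If $n\notin K$, then $N_n$ is thin, so $|N_nI|=U=|\Theta|$ and $f(n)\in\mathrm{Th}(\mathcal G)$.

If $n\in K$, then $N_nI=_\beta(\lambda z.P)I=_\beta P$, so $(N_nI,P)\in\mathrm{Th}(\mathcal G)\subseteq{\sim}$. If $N_nI\sim\Theta$ held, symmetry and transitivity would give $P\sim\Theta$. Hence $f(n)\notin{\sim}$.

Now let $W$ be any set with $\mathrm{Th}(\mathcal G)\subseteq W\subseteq{\sim}$. The first case puts $f(n)$ in $W$ and the second keeps it out, so $n\in\overline K\iff f(n)\in W$. For $W={\sim}$ this is the many-one reduction. For general $W$ it shows that $W$ is not r.e., since otherwise $\overline K$ would be r.e.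
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
In any graph model, effective or not, $\mathrm{Th}(\mathcal G)$ is an equivalence relation on $\Lambda^0$ with at least two classes: by \eqref{eq:beta}, $|\lambda xy.x|\cdot D\cdot\emptyset=D$ and $|\lambda xy.y|\cdot D\cdot\emptyset=\emptyset$, so these two terms have different values because $D\ne\emptyset$. For effective $\mathcal G$, apply Theorem~\ref{thm:B} with ${\sim}=W=\mathrm{Th}(\mathcal G)$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:C}]
By (K2), due to Berline, Manzonetto and Salibra \cite{BMS}, there is an effective graph model $\mathcal G_{\min}$ whose theory is the minimum graph theory. A consistent $\lambda$-theory containing it is an equivalence relation on $\Lambda^0$ that contains $\mathrm{Th}(\mathcal G_{\min})$ and has at least two classes, so it is $\Pi^0_1$-hard by Theorem~\ref{thm:B}. For an arbitrary graph model $\mathcal G$, the definition of the minimum graph theory gives $\mathrm{Th}(\mathcal G)\supseteq\mathrm{Th}(\mathcal G_{\min})$, and $\mathrm{Th}(\mathcal G)$ has at least two classes by the proof of Theorem~\ref{thm:A}; so Theorem~\ref{thm:B} for $\mathcal G_{\min}$ applies with ${\sim}=\mathrm{Th}(\mathcal G)$.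 The case $\mathcal G=\mathcal G_{\min}$ is the last assertion.
\end{proof}

\begin{remark}[where the hypotheses are used]\label{rem:hyp}
Decidability of $D$ and computability of $i$ make membership semi-decidable (Lemma~\ref{lem:re}), which drives Lemma~\ref{lem:combine}. They also make $\mathrm{range}(i)$ r.e.; decidability of the range adds that \emph{not} being an arrow can be verified, and this is what makes instances of (R) and (A) checkable and $Z$ r.e. Section~\ref{sec:S} uses no computability at all: it rests on the injectivity of $i$ and the finiteness of $a_0$. Of the infinity of $D$ we used only $D\neq\emptyset$. The assumption of two classes in Theorem~\ref{thm:B} cannot be dropped, since $\Lambda^0\times\Lambda^0$ is decidable. Stating that theorem for every equivalence relation above $\mathrm{Th}(\mathcal G)$ is what lets Corollary~\ref{cor:C} pass from the single effective model $\mathcal G_{\min}$ to all graph models.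
\end{remark}

\begin{thebibliography}{9}

\bibitem{Bar}
Barendregt, \emph{The Lambda Calculus}.

\bibitem{BMS}
Berline, Manzonetto and Salibra, \emph{Effective $\lambda$-models versus recursively enumerable $\lambda$-theories}, Math. Struct. Comp. Sci., 2009.

\bibitem{Man}
Giulio Manzonetto, \emph{Models and theories of lambda calculus}, arXiv:0904.4756 (2009).

\end{thebibliography}
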